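\title{Reed's bound and the connectivity of the complement}

\begin{abstract}
Let $G$ be a graph on $n$ vertices with chromatic number $\chi$, clique number $\omega$ and maximum degree $\Delta$. Rabern conjectured that if $\chi>\lceil\frac12(\omega+\Delta+1)\rceil$, then the vertex connectivity of the complement of $G$ is at least $C\log n$ for an absolute constant $C>0$. We prove that it is in fact larger than $n/6315$. In particular $\chi\le\lceil\frac12(\omega+\Delta+1)\rceil$ whenever the complement has connectivity at most $n/6315$; we also show that this bound holds whenever $\Delta\ge\frac{14}{15}n-1$. The proof studies clique partitions of the complement by means of the Gallai--Edmonds theorem and exchange arguments on triangle packings.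
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple, with non-empty vertex set. For a graph $G$ we write $n=|G|$ for the number of vertices, $\chi$ for the chromatic number, $\omega$ for the clique number and $\Delta$ for the maximum degree. The vertices of a clique need distinct colors, and greedy coloring uses at most $\Delta+1$ colors, so $\omega\le\chi\le\Delta+1$. \emph{Reed's bound}
\begin{equation}\label{eq:reed}
\chi\le\Bigl\lceil \tfrac12(\omega+\Delta+1)\Bigr\rceil
\end{equation}
says that, up to rounding, $\chi$ lies in the lower half of this interval. Complete graphs satisfy \eqref{eq:reed} with equality, and the rounding is needed for the $5$-cycle, where $\chi=3$ and $\frac12(\omega+\Delta+1)=\frac52$. We call $G$ \emph{bad} if it violates \eqref{eq:reed}, and we ask what a bad graph must look like.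

Recall that the \emph{connectivity} $\kappa(F)$ of a graph $F$ is the least number of vertices whose removal leaves a disconnected graph or a single vertex. Removing the neighbors of a vertex of minimum degree shows that $\kappa(F)$ is at most the minimum degree of $F$. Let $\overline G$ be the complement of $G$, and put
\[
\overline\kappa=\kappa(\overline G),\qquad \overline\delta=n-1-\Delta ,
\]
so that $\overline\delta$ is the minimum degree of $\overline G$. The complement of $G$ is disconnected exactly when $G$ is a \emph{join} $G_1\vee G_2$, that is, a disjoint union of two graphs together with all edges between them. Thus $\overline\kappa$ measures how many vertices must be deleted from $G$ to obtain a join. Joins are favorable for \eqref{eq:reed}: both $\chi$ and $\omega$ are additive, while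
\[
\Delta(G_1\vee G_2)+1\ \ge\ \Delta(G_1)+1+|G_2|\ \ge\ \bigl(\Delta(G_1)+1\bigr)+\bigl(\Delta(G_2)+1\bigr),
\]
and the last inequality has a surplus equal to the minimum degree of $\overline{G_2}$. One therefore expects a bad graph to be far from a join.

A result in this direction is stated by Rabern \cite{rabern}: for every $\epsilon>0$ there is a constant $C(\epsilon)>0$ such that every graph $G$ satisfies $\chi\le(\frac12+\epsilon)\omega+\frac{\Delta+2}{2}$ or $\overline\kappa\ge C(\epsilon)\log n$. The same paper poses the corresponding statement for \eqref{eq:reed} itself.

\begin{quote}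
\textbf{Conjecture} (\cite{rabern}). There is a constant $C>0$ such that every graph $G$ with $\chi>\lceil\frac12(\omega+\Delta+1)\rceil$ satisfies $\overline\kappa\ge C\log n$.
\end{quote}

We prove the conjecture, with a linear function of $n$ in place of the logarithm.

\begin{theorem}\label{thm:main}
Let $G$ be a graph with $\chi>\lceil\frac12(\omega+\Delta+1)\rceil$. Then
\begin{itemize}
\item[(a)] $\overline G$ is connected;
\item[(b)] $\omega\le\overline\delta-1$, that is, $n\ge\omega+\Delta+2$;
\item[(c)] $\overline\delta>n/15$;
\item[(d)] $\overline\delta\le421\,\overline\kappa$.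
\end{itemize}
Consequently $\overline\kappa>n/6315\ge\frac1{6315}\log n$, and the conjecture holds with $C=1/6315$.
\end{theorem}

The last sentence follows from (c) and (d), because $15\cdot421=6315$ and $\log n\le n$ for the natural or the binary logarithm. The theorem does not assert that bad graphs exist; its content is best seen in the contrapositive.

\begin{corollary}\label{cor:reed}
Reed's bound \eqref{eq:reed} holds for every graph with $\Delta\ge\frac{14}{15}n-1$ and for every graph with $\overline\kappa\le n/6315$.
\end{corollary}

Indeed, $\Delta\ge\frac{14}{15}n-1$ is the same as $\overline\delta\le n/15$. For a bad graph the three quantities $\overline\kappa\le\overline\delta\le n-1$ agree up to absolute constant factors, so the linear order is best possible in form; we make no claim that the constants $15$ and $421$ are optimal. The strict inequality in the hypothesis matters: $K_n$ with $n\ge2$ attains \eqref{eq:reed} and has $\overline\kappa=\overline\delta=0$, and $C_5$ attains it with $\omega=\overline\delta=2$, against (b).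

The proof has two halves. If $\overline\kappa$ is small, then $G$ is nearly a join, and the surplus above is available unless $\overline\delta$ is small too; this is part (d). If $\overline\delta$ is small compared with $n$, then $\overline G$ contains few disjoint triangles or $\chi$ is already small, so $\overline G$ is close to a triangle-free graph, where matching theory decides the question; this is part (c). Section~\ref{sec:slack} introduces the parameter $\sigma$ that controls near-joins. Section~\ref{sec:tf} treats triangle-free complements, where both halves take a few lines. Section~\ref{sec:sigma} bounds $\sigma$ from below for all graphs, Section~\ref{sec:cuts} deduces (a), (b) and (d), and Section~\ref{sec:mindeg} proves (c).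

\section{Clique partitions and the slack $\sigma$}\label{sec:slack}

We work in the complement $H=\overline G$. For a graph $F$ let $\theta(F)$ be the least number of cliques that partition $V(F)$, let $\alpha(F)$ be the independence number and $\delta(F)$ the minimum degree. Color classes of $G$ are cliques of $H$, so
\[
\chi(G)=\theta(H),\qquad \omega(G)=\alpha(H),\qquad \Delta(G)+1=n-\delta(H).
\]
If $G$ is bad, then $\chi\ge\frac12(\omega+\Delta+1)+1$, which reads
\begin{equation}\label{eq:bad}
2\theta(H)\ \ge\ \alpha(H)+n-\delta(H)+2 .
\end{equation}
Every use of badness below is an application of \eqref{eq:bad}. We write $d_S(v)$ and $N_S(v)$ for the number and the set of neighbors of $v$ in a set $S$, we use the same letter for a vertex set and the subgraph that it induces, and for the empty set we let $\alpha$, $\theta$ and the matching parameters below be $0$.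

The simplest clique partitions come from matchings. Let $\nu(F)$ be the size of a maximum matching and let $\operatorname{def}(F)=|F|-2\nu(F)$, the \emph{deficiency}, be the number of vertices that it misses. The missed vertices are pairwise non-adjacent, since otherwise the matching could be extended; so $\operatorname{def}(F)\le\alpha(F)$. The edges of a maximum matching and the missed vertices partition $V(F)$ into cliques, whence
\begin{equation}\label{eq:easy}
2\theta(F)\ \le\ |F|+\operatorname{def}(F)\ \le\ |F|+\alpha(F).
\end{equation}
The first inequality is an equality when $F$ is triangle-free, because then every clique partition consists of the edges of a matching and single vertices.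

Suppose that $G$ is a join, so that $H$ is a disjoint union of graphs $A$ and $B$. Then $\theta$, $\alpha$ and the number of vertices are additive, and $2\delta(H)\le\delta(A)+\delta(B)$. Doubling \eqref{eq:bad} and distributing the terms between $A$ and $B$ leads to the parameter
\begin{equation}\label{eq:sigma}
\sigma(F)=2\alpha(F)+2|F|-\delta(F)-4\theta(F).
\end{equation}
It is a sum of two slacks,
\[
\sigma(F)=\bigl(\alpha(F)+|F|-2\theta(F)\bigr)+\bigl(\alpha(F)+|F|-\delta(F)-2\theta(F)\bigr):
\]
the first is the slack in \eqref{eq:easy}, and for $F=\overline G$ the second is $\omega+\Delta+1-2\chi$, the slack in Reed's bound without rounding. The same computation tolerates a cut.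

\begin{lemma}\label{lem:cut}
Let $H$ be a graph on $n$ vertices, and let $V(H)=A\cup B\cup S$ be a partition with $A,B\ne\emptyset$, $|S|=k$ and no edges between $A$ and $B$. Then $\delta(A),\delta(B)\ge\delta(H)-k$ and
\[
\sigma(A)+\sigma(B)\ \le\ 2\bigl(\alpha(H)+n-\delta(H)-2\theta(H)\bigr)+4k .
\]
In particular, if $\overline H$ is bad, then $\sigma(A)+\sigma(B)\le4k-4$.
\end{lemma}

\begin{proof}
A vertex of $A$ has all its neighbors in $A\cup S$, and a vertex of $B$ has all its neighbors in $B\cup S$; this gives the degree bounds. The union of an independent set of $A$ and one of $B$ is independent, so $\alpha(A)+\alpha(B)\le\alpha(H)$. Taking the vertices of $S$ as singletons gives $\theta(A)+\theta(B)\ge\theta(H)-k$. Hence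
\[
\sigma(A)+\sigma(B)\le2\alpha(H)+2(n-k)-2\bigl(\delta(H)-k\bigr)-4\bigl(\theta(H)-k\bigr),
\]
which is the stated bound. By \eqref{eq:bad}, the bracket in it is at most $-2$ when $\overline H$ is bad.
\end{proof}

\begin{example}
We have $\sigma(C_5)=4+10-2-12=0$. For $H$ a disjoint union of two $5$-cycles and $k=0$, both sides of the inequality in Lemma~\ref{lem:cut} vanish: the complement $C_5\vee C_5$ has $\chi=6$, $\omega=4$ and $\Delta=7$, so $2\chi=\omega+\Delta+1$.
\end{example}

The pieces $A$ and $B$ inherit nothing from the badness of $\overline H$ except Lemma~\ref{lem:cut}, so we need lower bounds for $\sigma$ that hold for \emph{all} graphs. A bound $\sigma\ge-1$ excludes $k=0$. A bound of the form $\sigma(F)\ge c\,\delta(F)-2$ forces $k$ to grow linearly with $\delta(H)$. Both are proved in Section~\ref{sec:sigma}.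

\section{Triangle-free graphs}\label{sec:tf}

A graph is \emph{factor-critical} if deleting any one vertex leaves a graph with a perfect matching; such a graph has an odd number of vertices. We use the following part of the Gallai--Edmonds theorem.

\begin{theorem}[Gallai--Edmonds]\label{thm:ge}
Let $R$ be a graph, $D$ the set of vertices missed by some maximum matching, $Q$ the set of vertices outside $D$ with a neighbor in $D$, and $C$ the set of remaining vertices. Then every component of $R[D]$ is factor-critical, and $\operatorname{def}(R)=c-|Q|$, where $c$ is the number of components of $R[D]$.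
\end{theorem}

For a triangle-free graph $R$ the slack in \eqref{eq:easy} is
\[
f=\alpha(R)-\operatorname{def}(R)\ge0 .
\]
The next lemma says that if $f$ is small, then $R$ is close to an independent set: apart from a small set $Q$ all degrees are small, and the isolated vertices of $R[D]$ account for almost all of $\alpha(R)$.

\begin{lemma}\label{lem:tf}
Let $R$ be triangle-free, let $D,Q,C,f$ be as above, let $q=|Q|$, and let $D_1$ be the set of isolated vertices of $R[D]$. Then
\begin{itemize}
\item[(i)] $q\le f$;
\item[(ii)] $d_R(v)\le f+1$ for every $v\in R\setminus Q$;
\item[(iii)] $\alpha(R)\le|D_1|+2f$;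
\item[(iv)] every maximum matching misses at least $|D_1|-q$ vertices of $D_1$;
\item[(v)] if $R\ne\emptyset$, then $R\setminus Q\ne\emptyset$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $U_1,\dots,U_r$ be the components of $R[D]$ with more than one vertex. Each $U_i$ is factor-critical, so it has at least three vertices; being triangle-free, it is not complete, and $\alpha(U_i)\ge2$. There are no edges between different components of $R[D]$ and, by the definition of $Q$, none between $D$ and $C$. Hence $\alpha(R)\ge|D_1|+\sum_i\alpha(U_i)+\alpha(C)$. Subtracting $\operatorname{def}(R)=|D_1|+r-q$ gives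
\begin{equation}\label{eq:f}
f\ \ge\ q+\sum_i\bigl(\alpha(U_i)-1\bigr)+\alpha(C),
\end{equation}
and all terms on the right are non-negative. This proves (i).

For (ii), neighborhoods in $R$ are independent sets. A vertex of $D_1$ has all its neighbors in $Q$, so its degree is at most $q\le f$. A vertex of $U_i$ has its neighbors in $Q\cup U_i$, so its degree is at most $q+\alpha(U_i)\le f+1$. A vertex of $C$ has its neighbors in $Q\cup C$, so its degree is at most $q+\alpha(C)\le f$.

For (iii), split a maximum independent set along $D_1,Q,U_1,\dots,U_r,C$ and use $\alpha(U_i)\le2(\alpha(U_i)-1)$ and \eqref{eq:f}: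
\[
\alpha(R)\le|D_1|+q+2\sum_i\bigl(\alpha(U_i)-1\bigr)+\alpha(C)\le|D_1|+2f .
\]
For (iv), a vertex of $D_1$ covered by a matching is matched to a vertex of $Q$. For (v), if $D=\emptyset$ then $Q=\emptyset$, and otherwise $\emptyset\ne D\subseteq R\setminus Q$.
\end{proof}

\begin{example}
For $R=C_5$ we have $D=V(R)$, $\operatorname{def}=1$, $\alpha=2$ and $f=1$, and all degrees equal $f+1$. For $R=K_{a,b}$ with $1\le a<b$, the set $D=D_1$ is the larger side, $Q$ is the smaller side, and $f=b-(b-a)=a=q$; the vertices of $Q$ have degree $b$, so they must be excluded in (ii). For $R=K_3$ we have $f=1-1=0$ and all degrees equal $2$, so (ii) fails without triangle-freeness.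
\end{example}

Lemma~\ref{lem:tf} settles both halves of the problem in the triangle-free case. Let $F$ be triangle-free, with $f=\alpha(F)-\operatorname{def}(F)$. Then $2\theta(F)=|F|+\operatorname{def}(F)$, and $\delta(F)\le f+1$ by (ii) and (v). First,
\begin{equation}\label{eq:model}
\sigma(F)=2f-\delta(F)\ \ge\ \max\{f-1,\ \delta(F)-2\},
\end{equation}
so $\sigma(F)\ge-1$ and $\delta(F)\le\sigma(F)+2$, the latter with equality for $C_5$. Second, \eqref{eq:bad} for $H=F$ reads $\delta(F)\ge f+2$, which is impossible; so no bad graph has a triangle-free complement. The rest of the paper extends these two arguments to graphs that contain triangles.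

\section{The slack grows with the minimum degree}\label{sec:sigma}

\begin{proposition}\label{prop:sigma}
Every graph $F$ satisfies $\sigma(F)\ge-1$ and $\delta(F)\le210\,(\sigma(F)+2)$.
\end{proposition}

For $F=\overline G$ we have $2n-\overline\delta=n+\Delta+1$, so $\sigma(\overline G)=2\omega+n+\Delta+1-4\chi$, and the two inequalities become bounds on the chromatic number of an arbitrary graph.

\begin{corollary}
Every graph $G$ satisfies
\[
4\chi\le2\omega+n+\Delta+2\qquad\text{and}\qquad 4\chi\le2\omega+n+\Delta+3-\frac{n-1-\Delta}{210}.
\]
\end{corollary}

The proof of Proposition~\ref{prop:sigma} occupies the rest of this section. We write $N,\alpha,\delta,\theta,\sigma$ for the number of vertices and the parameters of $F$.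

\subsection{A greedy clique partition}

We peel off cliques until a triangle-free graph remains, and we compare what each removed clique gains and costs in \eqref{eq:sigma}. A clique with $c$ vertices, used as one part, contributes $2c-4$ to $2N-4\theta$. If it is chosen greedily, a later vertex has at most $c-1$ neighbors in it, so it adds at most $c-1$ to the degree of that vertex. The balance $c-3$ is positive for $c\ge4$ and zero for triangles. This is why $\sigma$ is tractable: in the slack $\alpha+N-\delta-2\theta$ of Reed's bound alone the balance would be $(c-2)-(c-1)=-1$.

As long as the remaining graph contains a $K_4$, remove a maximum clique of the remaining graph. This produces cliques $L_1,\dots,L_p$ with $|L_j|\ge4$ and leaves a $K_4$-free graph $F'$, possibly empty. Let $T_1,\dots,T_m$ be a maximum family of disjoint triangles in $F'$, and let $R$ be the rest of $F'$, which is triangle-free. Let $f,Q,q,D_1$ be as in Lemma~\ref{lem:tf} (all empty or zero if $R=\emptyset$), let $M$ be a maximum matching of $R$, and put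
\[
\rho=|R|,\qquad R'=R\setminus Q,\qquad \ell=\sum_j\bigl(|L_j|-3\bigr)\ge p .
\]
Then $N=\ell+3p+3m+\rho$. The cliques $L_j$, the triangles $T_j$, the edges of $M$ and the vertices of $R$ missed by $M$ form a clique partition $\mathcal P$ with $|\mathcal P|=p+m+\frac12(\rho+\operatorname{def}(R))$ parts. Put $\sigma_{\mathcal P}=2\alpha+2N-\delta-4|\mathcal P|$. Then
\begin{equation}\label{eq:sp}
\sigma_{\mathcal P}=2\alpha-2\operatorname{def}(R)+2\ell+2p+2m-\delta,\qquad
\sigma=\sigma_{\mathcal P}+4\bigl(|\mathcal P|-\theta\bigr)\ge\sigma_{\mathcal P}.
\end{equation}

We bound $\delta$ by the degree of a well-chosen vertex. A vertex $v\notin L_1\cup\dots\cup L_{j-1}$ has at most $|L_j|-1$ neighbors in $L_j$, for otherwise $L_j\cup\{v\}$ would have been a larger clique at step $j$. A vertex $v$ of $F'$ has at most two neighbors in each $T_j$, because $F'$ is $K_4$-free; let $\lambda(v)=\sum_j(2-d_{T_j}(v))\ge0$ be its total shortfall. Since $\sum_j(|L_j|-1)=\ell+2p$, every $v\in F'$ satisfies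
\begin{equation}\label{eq:deg}
\delta\le d_F(v)\le\ell+2p+2m-\lambda(v)+d_R(v).
\end{equation}

Suppose that $R\ne\emptyset$. Then $R'\ne\emptyset$, and $d_R(v)\le f+1$ for $v\in R'$, by Lemma~\ref{lem:tf}(v) and (ii). Substituting \eqref{eq:deg} and $\operatorname{def}(R)=\alpha(R)-f$ into \eqref{eq:sp} gives
\begin{equation}\label{eq:Rnon}
\sigma_{\mathcal P}\ \ge\ 2\bigl(\alpha-\alpha(R)\bigr)+f+\ell+\lambda(v)-1\qquad\text{for every }v\in R',
\end{equation}
which extends the bound $f-1$ in \eqref{eq:model}. Suppose that $R=\emptyset$. Then $\delta\le\ell+2p+2m$: if $m\ge1$ apply \eqref{eq:deg} to a vertex of $T_m$, and if $m=0$ take a vertex of $L_p$. So \eqref{eq:sp} gives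
\begin{equation}\label{eq:Rempty}
\sigma_{\mathcal P}\ \ge\ 2\alpha+\ell .
\end{equation}
All terms on the right of \eqref{eq:Rnon} and \eqref{eq:Rempty} other than $-1$ are non-negative. Hence $\sigma\ge\sigma_{\mathcal P}\ge-1$, which is the first assertion of Proposition~\ref{prop:sigma}.

\subsection{What a small slack forces}

Put $s=\sigma+2\ge1$; we must show $\delta\le210s$. The estimates above say that every source of loss is $O(s)$. Precisely, whether or not $R$ is empty:
\begin{itemize}
\item[(A)] at most $4s$ vertices of $F$ lie outside $F'$;
\item[(B)] $q\le s$, and every $v\in R'$ has exactly two neighbors in all but at most $s$ of the triangles $T_j$;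
\item[(C)] $\delta\le2m+4s$;
\item[(D)] $\alpha\le|D_1|+\frac52s$;
\item[(E)] $|\mathcal P|-\theta\le s/4$.
\end{itemize}
To see this, let first $R\ne\emptyset$. By \eqref{eq:Rnon}, each of the non-negative numbers $2(\alpha-\alpha(R))$, $f$, $\ell$, $\lambda(v)$ with $v\in R'$ is at most $\sigma+1=s-1$. Now (A) follows from $\ell+3p\le4\ell$; (B) from $q\le f$ and the definition of $\lambda$; (C) from \eqref{eq:deg}, which gives $\delta\le3\ell+2m+f+1$; and (D) from Lemma~\ref{lem:tf}(iii), which gives $\alpha\le\alpha(R)+\frac s2\le|D_1|+2f+\frac s2$. If $R=\emptyset$, then $2\alpha+\ell\le s$ by \eqref{eq:Rempty}. This gives (A) and (D), it gives (C) since $\delta\le3\ell+2m$, and (B) is vacuous. In both cases (E) follows from \eqref{eq:sp} and $\sigma_{\mathcal P}\ge-1$.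

The triangles have balance zero, so the counting does not see them, and by (C) their number $m$ is the only thing that could make $\delta$ large. We distinguish two cases. If $D_1$ is large, then $\mathcal P$ has many singleton parts, which by (B) are densely joined to the triangles. By (E) they can rarely be absorbed into larger cliques, and this rigidity produces an independent set of size about $|D_1|+m$, which (D) forbids unless $m=O(s)$. If $D_1$ is small, then $\alpha=O(s)$ by (D), and we find a large independent set as the common neighborhood of an edge of $F'$.

\subsection{The case $|D_1|\ge4s$}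

Let $D^*$ be the set of vertices of $D_1$ missed by $M$. They are singleton parts of $\mathcal P$, and $|D^*|\ge|D_1|-s$ by Lemma~\ref{lem:tf}(iv) and (B). A \emph{merge} is a collection of parts of $\mathcal P$ of one of the following kinds:
\begin{itemize}
\item[(M1)] a triangle $T_j$ and distinct $v,w\in D^*$ such that $T_j\cup\{v,w\}$ can be partitioned into two cliques;
\item[(M2)] distinct triangles $T_i,T_j$ and distinct $v,w\in D^*$ such that $T_i\cup T_j\cup\{v,w\}$ can be partitioned into three cliques.
\end{itemize}
A merge replaces three parts by two, or four parts by three. Take a maximal family of pairwise disjoint merges. Performing all of them lowers $|\mathcal P|$ by their number, so by (E) there are at most $s/4$ of them, and together they use at most $s/2$ triangles and at most $s/2$ vertices of $D^*$. Let $\mathcal T'$ be the set of unused triangles and $D'$ the set of unused vertices of $D^*$. Then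
\[
|\mathcal T'|\ge m-\tfrac12s,\qquad |D'|\ge|D_1|-\tfrac32s\ge\tfrac52s>2,
\]
and by maximality no merge consists of triangles from $\mathcal T'$ and vertices from $D'$. The case assumption is used only here, to guarantee two vertices in $D'$.

Fix distinct $w_0,w_1\in D'$; they lie in $R'$, since $D_1\cap Q=\emptyset$. By (B), both $w_0$ and $w_1$ have exactly two neighbors in at least $m-\frac52s$ triangles of $\mathcal T'$. Write each such triangle as $T_j=\{x_j,y_j,z_j\}$, where $x_j$ is the non-neighbor of $w_0$, and let $X$ be the set of these vertices $x_j$.

There are no edges between $D'$ and $X$. Indeed, $w_0$ is not adjacent to $x_j$ by definition, and if some $v\in D'\setminus\{w_0\}$ were adjacent to $x_j$, then the cliques $\{v,x_j\}$ and $\{w_0,y_j,z_j\}$ would give a merge of kind (M1). In particular the two neighbors of $w_1$ in $T_j$ are $y_j$ and $z_j$. Further, $X$ is independent: if $x_i$ and $x_j$ were adjacent, then $\{w_0,y_i,z_i\}$, $\{w_1,y_j,z_j\}$ and $\{x_i,x_j\}$ would give a merge of kind (M2). Finally $D'\subseteq D_1$ is independent. So $D'\cup X$ is independent, and by (D)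
\[
\bigl(|D_1|-\tfrac32s\bigr)+\bigl(m-\tfrac52s\bigr)\le|D'|+|X|\le\alpha\le|D_1|+\tfrac52s .
\]
Thus $m\le\frac{13}2s$, and (C) gives $\delta\le17s$.

\subsection{The case $|D_1|<4s$}

This case includes $R=\emptyset$. By (D), $\alpha\le\frac{13}2s$. If $m<4s$, then $\delta<12s$ by (C); so let $m\ge4s$. The plan is to show that $|F'|$ is at most $\frac32\delta+O(s)$. Two adjacent vertices of $F'$, each of degree about $\delta$, then have about $\delta/2$ common neighbors, and these are pairwise non-adjacent because $F'$ is $K_4$-free. The complete tripartite graph $K_{m,m,m}$, with $N=\frac32\delta$, $\alpha=\frac12\delta$ and $\sigma=2\alpha$, shows the configuration.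

First we bound $\rho$. Count the pairs $(v,e)$ in which $v\in R'$ and $e$ is an edge of some $T_j$ with both ends adjacent to $v$. By (B), each $v\in R'$ lies in at least $m-s\ge\frac34m$ pairs. Each of the $3m$ edges $e$ lies in at most $\alpha$ pairs, since the common neighbors of its ends in $F'$ are independent. Hence $\frac34m|R'|\le3m\alpha$, so $|R'|\le4\alpha$ and $\rho\le4\alpha+s$.

Next we bound $m$. By \eqref{eq:sp} and $\operatorname{def}(R)\le\rho$ we have $s>\sigma_{\mathcal P}\ge2\alpha-2\rho+2m-\delta$, so
\[
2m\le\delta+s+2\rho-2\alpha\le\delta+3s+6\alpha .
\]

Since $m\ge1$, the graph $F'$ has an edge $uv$. By (A), each of $u,v$ has at least $\delta-4s$ neighbors in $F'$, so they have at least $2(\delta-4s)-|F'|$ common neighbors there, and $|F'|=3m+\rho\le3m+4\alpha+s$. The common neighbors are independent, so $2\delta-8s-(3m+4\alpha+s)\le\alpha$, that is,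
\[
2\delta\le9s+5\alpha+3m\le9s+5\alpha+\tfrac32(\delta+3s+6\alpha).
\]
Therefore $\delta\le27s+28\alpha\le27s+182s=209s$.

In both cases $\delta\le210s$, and Proposition~\ref{prop:sigma} is proved.

\section{Cuts in the complement: parts (a), (b) and (d)}\label{sec:cuts}

Let $G$ be bad and $H=\overline G$, and write $\alpha=\alpha(H)$, $\delta=\delta(H)$, $k=\kappa(H)$. An edgeless graph has $\chi=\omega=1$ and $\Delta=0$ and is not bad, so $G$ has an edge and $H$ is not complete. Hence there is a set $S$ of $k$ vertices such that $H-S$ is disconnected, and $V(H)\setminus S$ splits into non-empty sets $A,B$ with no edges of $H$ between them. Lemma~\ref{lem:cut} gives $\sigma(A)+\sigma(B)\le4k-4$.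

\begin{proof}[Proof of (a)]
If $k=0$, then $\sigma(A)+\sigma(B)\le-4$, whereas Proposition~\ref{prop:sigma} gives $\sigma(A)+\sigma(B)\ge-2$.
\end{proof}

\begin{proof}[Proof of (d)]
By Lemma~\ref{lem:cut} and Proposition~\ref{prop:sigma},
\[
2(\delta-k)\le\delta(A)+\delta(B)\le210\bigl(\sigma(A)+\sigma(B)+4\bigr)\le840k,
\]
so $\delta\le421k$.
\end{proof}

Part (b) is an improvement of \eqref{eq:easy} for bad graphs: we show $2\chi\le n+1$. A graph is \emph{$r$-critical} if its chromatic number is $r$ and every proper subgraph has a smaller chromatic number.

\begin{theorem}[Gallai \cite{gallai}]\label{thm:gallai}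
An $r$-critical graph with connected complement has at least $2r-1$ vertices.
\end{theorem}

The $5$-cycle, with $r=3$, attains this bound, and $K_r$ shows that the complement must be connected. Part (a) supplies exactly this hypothesis.

\begin{proof}[Proof of (b)]
Let $G'$ be a minimal subgraph of $G$ with $\chi(G')=\chi(G)$; it is $\chi(G)$-critical. Since $\omega(G')\le\omega(G)$ and $\Delta(G')\le\Delta(G)$, the graph $G'$ is bad, so its complement is connected by (a). Theorem~\ref{thm:gallai} gives $n\ge|G'|\ge2\chi(G)-1$. With \eqref{eq:bad} we obtain $\alpha+n-\delta+2\le2\chi(G)\le n+1$, so $\alpha\le\delta-1$.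
\end{proof}

\section{The minimum degree of the complement: part (c)}\label{sec:mindeg}

Let $G$ be bad, $H=\overline G$, $\alpha=\alpha(H)$, $\delta=\delta(H)$, $\theta=\theta(H)$, and suppose for a contradiction that $n\ge15\delta$. By (b), $\alpha\le\delta-1$; this is what makes all error terms of order $\alpha$ below small compared with $n$. We use repeatedly that any $\alpha+1$ vertices of $H$ span an edge.

\subsection{Triangle packings}

Let $T_1,\dots,T_t$ be a maximum family of disjoint triangles in $H$, and let $R$ be the set of the remaining $n-3t$ vertices, so that $R$ is triangle-free. Partitioning $R$ as in \eqref{eq:easy} gives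
\[
2\theta\le2t+|R|+\operatorname{def}(R)=n-t+\operatorname{def}(R)\le n-t+\alpha ,
\]
and \eqref{eq:bad} yields
\begin{equation}\label{eq:t}
t\le\delta-2 .
\end{equation}
So $R$ contains most of the vertices. The maximality of $t$ limits the edges from a triangle to $R$.

\begin{lemma}\label{lem:one}
In each $T_i$ at most one vertex has $\alpha+3$ or more neighbors in $R$.
\end{lemma}

\begin{proof}
If $x,y\in T_i$ both do, choose an edge $e\subseteq N_R(x)$ and then an edge $e'\subseteq N_R(y)\setminus e$, which is possible as $|N_R(y)\setminus e|\ge\alpha+1$. Replacing $T_i$ by $\{x\}\cup e$ and $\{y\}\cup e'$ gives $t+1$ disjoint triangles.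
\end{proof}

Let us try to imitate the triangle-free argument, with $f=\alpha(R)-\operatorname{def}(R)$. The partition above and \eqref{eq:bad} give $\delta\ge t+2+f$, while a vertex of $R$ outside the exceptional set of Lemma~\ref{lem:tf} has at most $f+1$ neighbors in $R$. So almost every vertex of $R$ sends at least $t+1$ edges to the $t$ triangles, slightly more than one per triangle. By Lemma~\ref{lem:one} a triangle receives at most $|R|+2(\alpha+2)$ edges from $R$, also slightly more than one per vertex of $R$, and there is no contradiction. The obstruction is a triangle with a vertex $x$ adjacent to most of $R$. Such an $x$ has so many neighbors that it can form its triangle with an edge inside $R$. The other two vertices of the triangle can then be moved to the triangle-free part, and the triangle contributes only the vertex $x$ to the degree count. The remaining triangles receive only about $n/2$ edges each, which is too few.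

The threshold must exceed $n/2$ by enough for the neighborhood of $x$ to contain many edges of a given nearly perfect matching. Put
\[
b=\tfrac12n+\tfrac32\delta\ \ge\ 9\delta\ \ge\ \alpha+7 ,
\]
where we used $n\ge15\delta$ and $\delta\ge\alpha+1\ge1$. Call $T_i$ \emph{big} if some $x_i\in T_i$ has at least $b$ neighbors in $R$; by Lemma~\ref{lem:one} this $x_i$ is unique. Let $t_1$ be the number of big triangles and $t_2=t-t_1$. Let $X$ be the set of the vertices $x_i$, let $Z$ be the union of the triangles that are not big, and let $W=V(H)\setminus(X\cup Z)$. Thus $W$ consists of $R$ and two vertices from each big triangle, and $|W|=n-t_1-3t_2$.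

\begin{lemma}\label{lem:W}
The graph $H[W]$ is triangle-free.
\end{lemma}

\begin{proof}
Let $T\subseteq W$ be a triangle and $J=\{i:T\cap T_i\ne\emptyset\}$. Every $T_i$ with $i\in J$ is big. We have $|J|\le3$, and $J\ne\emptyset$ because $R$ is triangle-free, so $|T\cap R|\le2$. Choose pairwise disjoint edges $e_i\subseteq N_R(x_i)\setminus T$ for $i\in J$, one after another. At each step at most two vertices of $T$ and four vertices of earlier edges must be avoided, and $b-6\ge\alpha+1$, so the choice is possible. The triangles $T$, $\{x_i\}\cup e_i$ for $i\in J$, and $T_i$ for $i\notin J$ are disjoint, since $T\cap X=\emptyset$ and $e_i\subseteq R\setminus T$. There are $t+1$ of them, a contradiction.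
\end{proof}

\subsection{A clique partition built on a matching of $W$}

To compare \eqref{eq:bad} with Lemma~\ref{lem:tf} applied to $W$, we need a bound for $\theta$ in terms of $\operatorname{def}(W)$ in which the vertices of $X$ cost nothing. Let $M$ be a maximum matching of $W$; it has $\frac12(|W|-\operatorname{def}(W))\ge\frac12(|W|-\alpha)$ edges. For a big triangle $T_i$, at most $|W|-b$ vertices of $W$ are not adjacent to $x_i$, so at most $|W|-b$ edges of $M$ have an end outside the neighborhood of $x_i$. The number of edges of $M$ with both ends adjacent to $x_i$ is therefore at least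
\[
\tfrac12(|W|-\alpha)-(|W|-b)=b-\tfrac12|W|-\tfrac12\alpha\ge\tfrac32\delta-\tfrac12\alpha\ge\delta\ge t_1 ,
\]
by $|W|\le n$, part (b) and \eqref{eq:t}. So we can choose greedily, for the $t_1$ big triangles $T_i$, distinct edges $e_i\in M$ with both ends adjacent to $x_i$. The triangles $\{x_i\}\cup e_i$, the other edges of $M$, the vertices of $W$ missed by $M$ and the $t_2$ triangles in $Z$ partition $V(H)$ into $|M|+\operatorname{def}(W)+t_2$ cliques. Hence
\[
2\theta\le|W|+\operatorname{def}(W)+2t_2=n-t+\operatorname{def}(W),
\]
and \eqref{eq:bad} gives
\begin{equation}\label{eq:six}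
\delta\ \ge\ t+2+\alpha-\operatorname{def}(W).
\end{equation}

\subsection{Counting edges between $R$ and $Z$}

Apply Lemma~\ref{lem:tf} to the triangle-free graph $W$, and let $Q\subseteq W$ be its exceptional set. Since $\alpha(W)\le\alpha$, parts (i) and (ii) give $|Q|\le\alpha\le\delta-1$ and $d_W(v)\le\alpha-\operatorname{def}(W)+1$ for $v\in W\setminus Q$. For $v\in R\setminus Q$ we split the degree along $W$, $X$ and $Z$:
\[
\delta\le d_H(v)\le\alpha-\operatorname{def}(W)+1+t_1+d_Z(v).
\]
Comparing with \eqref{eq:six} gives $d_Z(v)\ge t_2+1$ for every $v\in R\setminus Q$. By \eqref{eq:t},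
\[
|R\setminus Q|\ge n-3(\delta-2)-(\delta-1)=n-4\delta+7>0 ,
\]
so such a vertex $v$ exists, $Z\ne\emptyset$, and $t_2\ge1$. In a triangle that is not big, two vertices have at most $\alpha+2$ neighbors in $R$ by Lemma~\ref{lem:one}, and the third has fewer than $b$. Counting the edges between $R\setminus Q$ and $Z$ from both sides gives
\[
|R\setminus Q|\,(t_2+1)\le t_2\,(b+2\alpha+4).
\]
Therefore, using $\alpha\le\delta-1$ once more,
\[
n-4\delta+7\le|R\setminus Q|<b+2\alpha+4\le\tfrac12n+\tfrac72\delta+2 .
\]
This means $n<15\delta-10$, contrary to $n\ge15\delta$. So $\delta>n/15$, which is part (c), and the proof of Theorem~\ref{thm:main} is complete.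

\begin{thebibliography}{9}

\bibitem{gallai}
Gallai, \emph{Kritische Graphen II}, 1963.

\bibitem{rabern}
landon rabern, \emph{New upper bounds on the chromatic number of a graph}, arXiv:math/0606632 (2006).

\end{thebibliography}
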